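\title{Weakly compact perturbations and two Szlenk-type indices of operators on $C[0,1]$}

\begin{abstract}
For an operator $R$ on $C[0,1]$ whose adjoint has separable range we compare the Szlenk index $\mathrm{Sz}(R)$ with the index $\mathrm{Nz}(R)$, whose derivation tests against weakly null sequences. We construct such an $R$ with $\mathrm{Nz}(R+S)\le\omega<\mathrm{Sz}(R+S)$ for every weakly compact $S$, so a weakly compact perturbation cannot always make the two indices equal. We then determine when it can. Both indices are powers of $\omega$, they satisfy $\mathrm{Nz}(R)\le\mathrm{Sz}(R)\le\omega\cdot\mathrm{Nz}(R)$, and neither changes under weakly compact perturbation unless $R$ is itself weakly compact. The obstruction occurs at $\mathrm{Nz}(R)=\omega^k$ for every $1\le k<\omega$, and never beyond.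
\end{abstract}

\section{The question and the results}\label{sec:intro}

For Banach spaces $E,F$ let $\mathcal B(E,F)$ be the space of bounded linear operators from $E$ to $F$, let $\mathcal B(E)=\mathcal B(E,E)$, and let $B_E$ be the closed unit ball of $E$. We write $\mathcal W(E)$ for the weakly compact operators in $\mathcal B(E)$ and $\mathcal X^*(E)$ for the operators $T\in\mathcal B(E)$ whose adjoint $T^*$ has norm separable range.

For $T\in\mathcal B(E,F)$ the set $T^*B_{F^*}\subseteq E^*$ is weak$^*$ compact, and one can measure how far its weak$^*$ topology is from its norm topology by removing, again and again, the points at which the two almost agree. We consider two ways of doing this. For $K\subseteq E^*$ and $\varepsilon>0$, the \emph{Szlenk derivation} is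
\[
s_\varepsilon(K)=\{x\in K:\ \operatorname{diam}(K\cap U)>\varepsilon\ \text{ for every weak$^*$ open } U\ni x\},
\]
and the \emph{sequential derivation} $n_\varepsilon(K)$ is the set of all $x\in K$ for which there are sequences $(x_n)\subseteq K$ and $(f_n)\subseteq B_E$ with
\[
x_n\to x\ \text{weak}^*,\qquad f_n\to0\ \text{weakly},\qquad \limsup_n|\langle x_n,f_n\rangle|\ge\varepsilon .
\]
A derivation $d$ is iterated by $d^0(K)=K$, $d^{\alpha+1}(K)=d(d^\alpha(K))$, and $d^\lambda(K)=\bigcap_{\alpha<\lambda}d^\alpha(K)$ for limit ordinals $\lambda$. Let $\iota(d,K)$ be the least $\alpha$ with $d^\alpha(K)=\emptyset$, or $\infty$ if there is none, and put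
\[
\mathrm{Sz}_\varepsilon(K)=\iota(s_\varepsilon,K),\quad \mathrm{Nz}_\varepsilon(K)=\iota(n_\varepsilon,K),\quad
\mathrm{Sz}(K)=\sup_{\varepsilon>0}\mathrm{Sz}_\varepsilon(K),\quad \mathrm{Nz}(K)=\sup_{\varepsilon>0}\mathrm{Nz}_\varepsilon(K),
\]
where a supremum is $\infty$ if one of its terms is. The indices $\mathrm{Sz}_\varepsilon(T)$, $\mathrm{Nz}_\varepsilon(T)$, $\mathrm{Sz}(T)$, $\mathrm{Nz}(T)$ of an operator $T\in\mathcal B(E,F)$ are those of the set $T^*B_{F^*}$.

A point survives $s_\varepsilon$ when every weak$^*$ neighborhood of it contains a jump of size $\varepsilon$ in norm. It survives $n_\varepsilon$ only when such jumps are witnessed by a weakly null sequence of test vectors. Indeed, if $(x_n)$ and $(f_n)$ witness $x\in n_\varepsilon(K)$, then $\langle x,f_n\rangle\to0$, so $\limsup_n\|x_n-x\|\ge\varepsilon$ and $x\in s_{\varepsilon/2}(K)$. Both derivations are monotone in $K$, so $n_\varepsilon^\alpha(K)\subseteq s_{\varepsilon/2}^\alpha(K)$ for all $\alpha$, and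
\begin{equation}\label{eq:NzleSz}
\mathrm{Nz}(T)\le\mathrm{Sz}(T)\qquad\text{for every operator }T.
\end{equation}

The smallest value of either index is $1$. We have $\mathrm{Sz}(T)=1$ exactly when $T$ is compact: if $s_\varepsilon(K)=\emptyset$ for $K=T^*B_{F^*}$, then finitely many sets of diameter at most $\varepsilon$ cover $K$; and if $K$ is norm compact, then its norm and weak$^*$ topologies coincide. For $T\in\mathcal B(C[0,1])$, a theorem of Alspach states that $\mathrm{Nz}(T)=1$ exactly when $T$ is weakly compact. Thus every weakly compact, noncompact operator on $C[0,1]$ has $\mathrm{Nz}(T)=1<\mathrm{Sz}(T)$, and equality in \eqref{eq:NzleSz} fails at the first level. At the other end, both indices of the identity of $C[0,1]$ are $\infty$: the set $K$ of all Dirac measures satisfies $n_1(K)=K$, as one sees by testing $\delta_{t_n}\to\delta_t$, with distinct $t_n\neq t$, against disjointly supported bumps. For operators in $\mathcal X^*(C[0,1])$ both indices are countable ordinals (Proposition~\ref{prop:compare}). The following question is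 posed in \cite{Brooker}.

\begin{quote}
\emph{Let $R\in\mathcal X^*(C[0,1])$. Does there exist $S\in\mathcal W(C[0,1])$ such that $\mathrm{Sz}(R+S)=\mathrm{Nz}(R+S)$?}
\end{quote}

One would guess that it does. The index $\mathrm{Nz}$ is trivial on weakly compact operators, so it is tempting to read the gap in \eqref{eq:NzleSz} as the contribution of a weakly compact part of $R$, which $S$ should cancel. This reading is correct when $\mathrm{Nz}(R)=1$, where $S=-R$ works, and there is no gap at all for the operators that restrict functions to a countable closed set (Lemma~\ref{lem:ell1}). The answer is nevertheless negative.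

\begin{theorem}\label{thm:counter}
There is $R\in\mathcal X^*(C[0,1])$ with $\mathrm{Nz}(R+S)\le\omega$ and $\mathrm{Sz}(R+S)\ge\omega+1$ for every $S\in\mathcal W(C[0,1])$.
\end{theorem}

The next theorem determines for which $R$ a suitable $S$ exists.

\begin{theorem}\label{thm:compare}
Let $R\in\mathcal X^*(C[0,1])$.
\begin{enumerate}
\item[(1)] $\mathrm{Nz}(R)=\omega^\alpha$ and $\mathrm{Sz}(R)=\omega^{\alpha'}$ for some $\alpha,\alpha'<\omega_1$, and
\[
\mathrm{Nz}(R)\le\mathrm{Sz}(R)\le\omega\cdot\mathrm{Nz}(R)=\omega^{1+\alpha}.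
\]
Hence $\mathrm{Sz}(R)=\mathrm{Nz}(R)$ if $\mathrm{Nz}(R)\ge\omega^\omega$ (equivalently, if $\mathrm{Sz}(R)\ge\omega^\omega$), and $\mathrm{Sz}(R)\in\{\omega^k,\omega^{k+1}\}$ if $\mathrm{Nz}(R)=\omega^k$ with $k<\omega$.
\item[(2)] For $S\in\mathcal W(C[0,1])$ we have $\mathrm{Nz}(R+S)=\mathrm{Nz}(R)$; if $R\notin\mathcal W(C[0,1])$, then also $\mathrm{Sz}(R+S)=\mathrm{Sz}(R)$.
\item[(3)] Some $S\in\mathcal W(C[0,1])$ satisfies $\mathrm{Sz}(R+S)=\mathrm{Nz}(R+S)$ if and only if $R$ is weakly compact (take $S=-R$) or $\mathrm{Sz}(R)=\mathrm{Nz}(R)$ (take $S=0$). In particular, such an $S$ exists whenever $\mathrm{Sz}(R)\le\omega$ or $\mathrm{Sz}(R)\ge\omega^\omega$.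
\end{enumerate}
\end{theorem}

So a weakly compact perturbation helps only when it cancels $R$ altogether. For the operator of Theorem~\ref{thm:counter}, part (1) gives the exact values: $\mathrm{Sz}(R)$ is a power of $\omega$ above $\omega$, so $\omega^2\le\mathrm{Sz}(R)\le\omega\cdot\mathrm{Nz}(R)\le\omega^2$, that is, $\mathrm{Nz}(R)=\omega$ and $\mathrm{Sz}(R)=\omega^2$. Both alternatives left open in (1) occur at every finite level $k\ge1$.

\begin{theorem}\label{thm:sharp}
For each $1\le k<\omega$ there is $R_k\in\mathcal X^*(C[0,1])$ with $\mathrm{Nz}(R_k+S)=\omega^k$ and $\mathrm{Sz}(R_k+S)=\omega^{k+1}$ for all $S\in\mathcal W(C[0,1])$. There is also $R_k'\in\mathcal X^*(C[0,1])$ with $\mathrm{Nz}(R_k')=\mathrm{Sz}(R_k')=\omega^k$.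
\end{theorem}

Among operators that are not weakly compact, the obstruction therefore occurs for $\mathrm{Nz}(R)=\omega^k$ with $1\le k<\omega$, for every such $k$, and never beyond.

One phenomenon underlies all three theorems. A uniformly bounded set of densities in $L_1$ is removed by $n_\varepsilon$ in one step, while $s_\varepsilon$ may need any finite number of steps (Section~\ref{sec:densities}), but not infinitely many (Section~\ref{sec:compare}). One step of the sequential derivation is thus worth up to $\omega$ steps of the Szlenk derivation. This factor stands on the left, and $\omega\cdot\omega^\alpha=\omega^\alpha$ as soon as $\alpha\ge\omega$. Sections~\ref{sec:prelim}--\ref{sec:counter} prove Theorem~\ref{thm:counter} directly; Sections~\ref{sec:eta}--\ref{sec:local} prove Theorem~\ref{thm:compare}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.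

\section{Conventions and standard facts}\label{sec:prelim}

The scalars are real or complex. From now on $E=C[0,1]$, $M=E^*$ is the space of Borel measures on $[0,1]$ with the variation norm, $B=B_M$, and $\lambda$ is Lebesgue measure. If $\mu$ is a Borel probability measure on $[0,1]$, we identify $L_1(\mu)$ with the norm closed subspace $\{h\mu:h\in L_1(\mu)\}$ of $M$; the weak$^*$ topology on a subset of $L_1(\mu)$ is always the one inherited from $M$.

\subsection*{Measures} Let $G$ be a compact metrizable space and $M(G)=C(G)^*$.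
\begin{enumerate}
\item[(M1)] Bounded subsets of $M(G)$ are weak$^*$ metrizable, and $B_{M(G)}$ is weak$^*$ compact.
\item[(M2)] For open $O\subseteq G$, $|\nu|(O)=\sup\{|\int f\,d\nu|: f\in B_{C(G)},\ f=0\text{ off }O\}$. Hence $\nu\mapsto|\nu|(O)$ is weak$^*$ lower semicontinuous. If positive measures $\sigma_j$ converge weak$^*$ to $\sigma$, then $\limsup_j\sigma_j(C)\le\sigma(C)$ for closed $C$.
\item[(M3)] A bounded sequence in $C(G)$ is weakly null if and only if it tends to $0$ pointwise. In particular, a bounded sequence of functions that vanish off pairwise disjoint sets is weakly null.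
\item[(M4)] If $G$ is countable, then $M(G)=\ell_1(G)$.
\end{enumerate}

\subsection*{Weak compactness}
\begin{enumerate}
\item[(W1)] (Gantmacher) An operator $T$ is weakly compact if and only if $T^*$ is.
\item[(W2)] (Grothendieck; the Dunford--Pettis property of $C[0,1]$) Every $S\in\mathcal W(E)$ maps weakly null sequences to norm null sequences.
\item[(W3)] (Dunford--Pettis) A bounded set $H\subseteq L_1(\mu)$ is relatively weakly compact if and only if it is equi-integrable, that is, $\sup\{\int_D|h|\,d\mu:h\in H,\ \mu(D)\le\tau\}\to0$ as $\tau\to0$.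
\end{enumerate}

\subsection*{Derivations} Let $K\subseteq M$ be bounded.
\begin{enumerate}
\item[(D1)] All derivations in this paper are monotone, and $d^{\alpha+\beta}(K)=d^\beta(d^\alpha(K))$. If $d(L)\subseteq d'(L)$ for all $L\subseteq K$, then $d^\alpha(K)\subseteq (d')^\alpha(K)$ for all $\alpha$.
\item[(D2)] The set $s_\varepsilon(K)$ is relatively weak$^*$ closed in $K$, since a neighborhood that removes $x$ removes all of its points. If $K\ne\emptyset$ is weak$^*$ compact, then all $s^\alpha_\varepsilon(K)$ are weak$^*$ compact, and $\iota(s_\varepsilon,K)$ is $\infty$ or a successor ordinal, because a decreasing family of nonempty compact sets has nonempty intersection.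
\item[(D3)] If $x\in s_\varepsilon(K)$, there are $x_n\in K$ with $x_n\to x$ weak$^*$ and $\|x_n-x\|>\varepsilon/2$: of two points at distance more than $\varepsilon$, one is at distance more than $\varepsilon/2$ from $x$. Conversely, if $x,x_n\in K$, $x_n\to x$ weak$^*$ and $\|x_n-x\|>\varepsilon$ for all $n$, then $x\in s_\varepsilon(K)$.
\item[(D4)] If $d_\varepsilon$ is $s_\varepsilon$ or $n_\varepsilon$, $y\in M$ and $c>0$, then $d_{c\varepsilon}(y+cK)=y+c\,d_\varepsilon(K)$. For $n_\varepsilon$ use $\langle y,f_n\rangle\to0$.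
\end{enumerate}

\subsection*{Ordinals} An ordinal $\Theta\ge1$ satisfies $\alpha+\beta<\Theta$ for all $\alpha,\beta<\Theta$ if and only if it is a power of $\omega$. We have $\omega\cdot\omega^\alpha=\omega^{1+\alpha}$, and $1+\alpha=\alpha$ for $\alpha\ge\omega$. The \emph{natural} (Hessenberg) \emph{sum} $\alpha\oplus\beta$ adds the Cantor normal forms of $\alpha$ and $\beta$ coefficientwise, as polynomials in $\omega$. It is commutative and strictly increasing in each variable, and $\gamma_1,\gamma_2<\omega^\beta$ implies $\gamma_1\oplus\gamma_2<\omega^\beta$. The Cantor--Bendixson derivative $G'$ of a space $G$ is the set of its nonisolated points, and $G^{(\beta)}$ denotes the iterates.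

\subsection*{Extension operators} Let $C\subseteq[0,1]$ be closed and nonempty. For $g\in C(C)$ let $J_Cg$ equal $g$ on $C$, be affine on the closure of each gap between points of $C$, and be constant to the left of $\min C$ and to the right of $\max C$. The values of $J_Cg$ on a gap lie on the segment between the values of $g$ at its endpoints, and the lengths of the gaps tend to $0$; so $J_Cg$ is continuous and $J_C:C(C)\to E$ is a linear isometry. For any linear isometry $J:F\to E$, the Hahn--Banach theorem gives $J^*B=B_{F^*}$; hence $T\in\mathcal B(E,F)$ and $JT\in\mathcal B(E)$ have the same indices, and their adjoints have the same range.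

\section{Bounded densities with long Szlenk derivation}\label{sec:densities}

Let $r_1,r_2,\dots$ be the Rademacher functions: $r_k(t)=\pm1$ according to the $k$-th binary digit of $t$. Under $\lambda$ they are independent with mean zero, and the functions of $r_1,\dots,r_q$ are the functions that are constant on the dyadic intervals of length $2^{-q}$. For finite $A\subset\mathbb N$ put
\[
w_A=\prod_{k\in A}(1+r_k),\qquad w_\emptyset=1 .
\]
This is $2^{|A|}$ times the indicator function of the set $\{r_k=1\text{ for }k\in A\}$, which has measure $2^{-|A|}$. Subsets of $\mathbb N$ are viewed as points of $\{0,1\}^{\mathbb N}$, so $A_i\to A$ means that for each $q$, $A_i\cap[1,q]=A\cap[1,q]$ for large $i$. We set $\max\emptyset=0$.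

\begin{lemma}\label{lem:w}
Let $A$ and $A_i$ be finite subsets of $\mathbb N$.
\begin{enumerate}
\item[(a)] $0\le w_A\le2^{|A|}$ and $\|w_A\|_{L_1(\lambda)}=1$.
\item[(b)] $\|w_{A\cup\{j\}}-w_A\|_{L_1(\lambda)}=1$ for $j\notin A$.
\item[(c)] If $A_i\to A$, then $w_{A_i}\to w_A$ weak$^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the description above, and (b) follows from $w_{A\cup\{j\}}-w_A=w_Ar_j$ and $|r_j|=1$. For (c), let $f\in E$ and $c>0$. Choose $q\ge\max A$ and a function $g$, constant on the dyadic intervals of length $2^{-q}$, with $|f-g|\le c$ almost everywhere. For large $i$ we have $A_i=A\cup A_i'$ with $A_i'\subseteq(q,\infty)$. Then $w_{A_i}=w_Aw_{A_i'}$, where $w_{A_i'}$ has mean $1$ and is independent of $gw_A$, so $\int gw_{A_i}\,d\lambda=\int gw_A\,d\lambda$. By (a), $|\int fw_{A_i}\,d\lambda-\int fw_A\,d\lambda|\le2c$.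
\end{proof}

Let $\mathcal G$ be a compact family of finite subsets of $\mathbb N$; it is a countable compact metrizable space. By Lemma~\ref{lem:w},
\[
T_{\mathcal G}:E\to C(\mathcal G),\qquad T_{\mathcal G}f(A)=\int fw_A\,d\lambda,
\]
is a well-defined operator of norm at most $1$, and $T_{\mathcal G}^*\delta_A=w_A$. To place $\mathcal G$ inside $[0,1]$ we use $\theta(A)=\sum_{k\in A}3^{-k}\in[0,\frac12]$. This map is continuous on $\{0,1\}^{\mathbb N}$ and injective, because $3^{-k}>\sum_{j>k}3^{-j}$; so it is a homeomorphism onto its image.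

\begin{example}\label{ex:An}
Let $\mathcal A_n=\{A\subset\mathbb N:|A|\le n\}$, a closed subset of $\{0,1\}^{\mathbb N}$, and let $T_n=T_{\mathcal A_n}$. By Lemma~\ref{lem:w}(a),
\begin{equation}\label{eq:Tn}
\|T_nf\|\le2^n\|f\|_{L_1(\lambda)} .
\end{equation}
If $(f_k)\subseteq B_E$ is weakly null, then $\|f_k\|_{L_1(\lambda)}\to0$ by (M3) and dominated convergence, so $|\langle T_n^*\nu_k,f_k\rangle|\le\|T_nf_k\|\to0$ for all $\nu_k$ in the unit ball of $M(\mathcal A_n)$. Thus $K=T_n^*B_{M(\mathcal A_n)}$ has $n_\varepsilon(K)=\emptyset$, and $\mathrm{Nz}(T_n)=1$. The Szlenk derivation is slower. Take $n=2$. The set $K$ contains $1$, all $1+r_i$, and all $(1+r_i)(1+r_j)$ with $i<j$. As $j\to\infty$, $(1+r_i)(1+r_j)\to1+r_i$ weak$^*$ with jumps $\|(1+r_i)r_j\|_1=1$, and $1+r_j\to1$ weak$^*$ with jumps $\|r_j\|_1=1$. By (D3), $1$ and all $1+r_i$ lie in $s_{1/2}(K)$; by (D3) again, $1$ lies in $s^2_{1/2}(K)$. So $\mathrm{Sz}_{1/2}(T_2)\ge3$. The jumps $r_j$ oscillate without concentrating anywhere, and no weakly null sequence in $C[0,1]$ can follow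 them.
\end{example}

The argument for $n=2$ runs along the Cantor--Bendixson derivatives of any family with two closure properties. A family $\mathcal G$ of finite subsets of $\mathbb N$ is \emph{hereditary} if it contains all subsets of its members, and \emph{spreading} if $\{b_1<\dots<b_l\}\in\mathcal G$ whenever $\{a_1<\dots<a_l\}\in\mathcal G$ and $a_i\le b_i$ for all $i$. We call $\mathcal G$ \emph{regular} if it is compact, hereditary and spreading.

\begin{lemma}\label{lem:regular}
Let $\mathcal G$ be regular.
\begin{enumerate}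
\item[(a)] $A\in\mathcal G'$ if and only if $A\cup\{j\}\in\mathcal G$ for some $j>\max A$, and then $A\cup\{j\}\in\mathcal G$ for all large $j$. All derivatives $\mathcal G^{(\beta)}$ are regular.
\item[(b)] Let $K\subseteq M$ be bounded and let $A\mapsto x_A$ be a weak$^*$ continuous map from $\mathcal G$ to $K$ with $\|x_{A\cup\{j\}}-x_A\|>\varepsilon$ whenever $j>\max A$ and $A\cup\{j\}\in\mathcal G$. Then $x_A\in s_\varepsilon^\beta(K)$ for every ordinal $\beta$ and every $A\in\mathcal G^{(\beta)}$.
\end{enumerate}
\end{lemma}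

\begin{proof}
(a) If $A_i\to A$ in $\mathcal G$ with $A_i\ne A$, then for large $i$ the set $A_i$ contains $A$ and some $j>\max A$, so $A\cup\{j\}\in\mathcal G$ by heredity. Conversely, if $A\cup\{j\}\in\mathcal G$ with $j>\max A$, then $A\in\mathcal G$ by heredity, $A\cup\{m\}\in\mathcal G$ for $m\ge j$ by spreading, and $A\cup\{m\}\to A$. Let $A\in\mathcal G'$ with such a $j$. If $A_1\subseteq A$, then $A_1\cup\{j\}\in\mathcal G$; if $A_1$ is a spread of $A$, then $A_1\cup\{m\}$ is a spread of $A\cup\{j\}$ for large $m$. In both cases $A_1\in\mathcal G'$. As $\mathcal G'$ is closed, it is regular, and intersections of regular families are regular.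

(b) We use induction on $\beta$; the cases $\beta=0$ and $\beta$ limit need no argument. If $A\in\mathcal G^{(\beta+1)}$, then by (a) the sets $A$ and $A\cup\{j\}$, $j$ large, lie in $\mathcal G^{(\beta)}$. So $x_A$ and $x_{A\cup\{j\}}$ lie in $s^\beta_\varepsilon(K)$, and (D3) gives $x_A\in s_\varepsilon^{\beta+1}(K)$.
\end{proof}

The family $\mathcal A_n$ is regular, and (a) gives $\mathcal A_n^{(i)}=\mathcal A_{n-i}$ for $i\le n$; in particular $\emptyset\in\mathcal A_n^{(n)}$. With $x_A=w_A$, part (b) gives $\mathrm{Sz}_{1/2}(T_n)\ge n+1$, while $\mathrm{Nz}(T_n)=1$.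

\section{The counterexample}\label{sec:counter}

A single $T_n$ is weakly compact, by (W1) and (W3), since the functions in $T_n^*B_{M(\mathcal A_n)}$ are bounded by $2^n$. Its gap is therefore removed by subtracting it. We glue all $T_n$ into one operator in such a way that a weakly compact $S$ can interfere with only finitely many of them, while $\mathrm{Nz}$ grows only to $\omega$. The $n$-th block reads $f$ on an interval $I_n$ and writes its output on the same interval. Disjointness on the input side makes $S$ small on distant blocks. Disjointness on the output side makes each step of $n_\varepsilon$ cost a fixed amount of mass.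

\subsection*{Construction} For $n\ge1$ let $I_n=[a_n,b_n]=[2^{-2n},2^{-2n+1}]$ and $O_n=(a_n,b_n)$. The intervals $I_n$ are pairwise disjoint and shrink to $0$. Let $\varphi_n:[0,1]\to I_n$ be the increasing affine bijection, and for $A\in\mathcal A_n$ let $t_{n,A}=\varphi_n(\frac14+\theta(A))\in O_n$. Define:
\begin{itemize}
\item $Q_n:E\to E$ by $Q_nf=f\circ\varphi_n-f(0)$. Then $\|Q_n\|\le2$, and $\|Q_nf\|\to0$ for each $f$ by continuity at $0$.
\item $J_n:C(\mathcal A_n)\to E$ by $J_ng=J_{C_n}\tilde g$, where $C_n$ is the disjoint union of the closed sets $\{t_{n,A}:A\in\mathcal A_n\}$ and $[0,1]\setminus O_n$, and $\tilde g$ equals $g(A)$ at $t_{n,A}$ and $0$ on $[0,1]\setminus O_n$. Then $J_n$ is a linear isometry and $J_ng$ vanishes off $O_n$.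
\end{itemize}
Put
\[
Rf=\sum_{n\ge1}J_nT_nQ_nf .
\]
The summands vanish off the disjoint sets $O_n$ and have norm at most $\|Q_nf\|\to0$. So the series converges uniformly and $\|R\|\le2$. This is the purpose of the term $-f(0)$: without it, the sum would vanish at $a_n\to0$ and tend to $f(0)$ along $t_{n,\emptyset}\to0$. Since $Rf(t_{n,A})=\int(f\circ\varphi_n)\,w_A\,d\lambda-f(0)$, we have
\begin{equation}\label{eq:Rdelta}
R^*\delta_{t_{n,A}}=(\varphi_n)_*(w_A\lambda)-\delta_0 ,
\end{equation}
where $(\varphi_n)_*$ denotes the image measure.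

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
\emph{The range of $R^*$ is separable.} For $\nu\in M$ we have $\|Q_n^*T_n^*J_n^*\nu\|\le2|\nu|(O_n)$, because $J_ng$ vanishes off $O_n$. So $\sum_nQ_n^*T_n^*J_n^*\nu$ converges in norm, and testing against $f\in E$ shows that its sum is $R^*\nu$. By (M4), each term lies in the closed span of the countable set $\{Q_n^*T_n^*\delta_A:n\ge1,\ A\in\mathcal A_n\}$.

Now fix $S\in\mathcal W(E)$ and put $T=R+S$.

\emph{The bound $\mathrm{Nz}(T)\le\omega$.} Neither $S$ nor any finite number of blocks can be seen by a weakly null sequence. A witness for $n_\varepsilon$ must therefore come from measures whose mass drifts through the blocks toward $0$, and in the limit this mass is no longer on $(0,1]$. To keep account of it, let $L_r=\{\nu\in B:|\nu|((0,1])\le r\}$ for $r\in\mathbb R$; this set is empty for $r<0$. We claim that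
\begin{equation}\label{eq:Lr}
n_\varepsilon(T^*L_r)\subseteq T^*L_{r-\varepsilon/2}.
\end{equation}
Let $x\in n_\varepsilon(T^*L_r)$. After passing to subsequences there are $\nu_k\in L_r$, $\nu\in B$ and a weakly null sequence $(f_k)\subseteq B_E$ such that $T^*\nu_k\to x$ and $\nu_k\to\nu$ weak$^*$ and $\lim_k|\langle T^*\nu_k,f_k\rangle|\ge\varepsilon$. Then $T^*\nu=x$. By (W2), $\|Sf_k\|\to0$, so $\liminf_k|\int Rf_k\,d\nu_k|\ge\varepsilon$. Fix $N$. For each $n\le N$ the sequence $(Q_nf_k)_k$ is weakly null, so $\|J_nT_nQ_nf_k\|\le2^n\|Q_nf_k\|_{L_1(\lambda)}\to0$ as $k\to\infty$, as in Example~\ref{ex:An}. The sum of the blocks with $n>N$ is bounded by $2$ and vanishes off $(0,b_{N+1}]$. Hence $\liminf_k|\nu_k|((0,b_{N+1}])\ge\varepsilon/2$, and so $\limsup_k|\nu_k|((b_{N+1},1])\le r-\varepsilon/2$. The set $(b_{N+1},1]$ is open in $[0,1]$, so (M2) gives $|\nu|((b_{N+1},1])\le r-\varepsilon/2$. Letting $N\to\infty$ we obtain $\nu\in L_{r-\varepsilon/2}$, which proves \eqref{eq:Lr}.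

As $B=L_1$, induction gives $n^i_\varepsilon(T^*B)\subseteq T^*L_{1-i\varepsilon/2}$, which is empty for $i>2/\varepsilon$. So every $\mathrm{Nz}_\varepsilon(T)$ is finite, and $\mathrm{Nz}(T)\le\omega$.

\emph{The bound $\mathrm{Sz}(T)\ge\omega+1$.} Let $c_n=\sup\{\|Sf\|:f\in B_E,\ f=0\text{ off }O_n\}$. Then $c_n\to0$: choose $f_n\in B_E$ vanishing off $O_n$ with $\|Sf_n\|\ge c_n/2$; this sequence is weakly null by (M3), so $\|Sf_n\|\to0$ by (W2). By (M2), $|S^*\nu|(O_n)\le c_n$ for $\nu\in B$. Choose $n_0$ with $c_n\le\frac18$ for $n\ge n_0$, fix $n\ge n_0$, and put $x_A=T^*\delta_{t_{n,A}}$ for $A\in\mathcal A_n$. The map $A\mapsto x_A$ is weak$^*$ continuous. If $j>\max A$ and $A\cup\{j\}\in\mathcal A_n$, then by \eqref{eq:Rdelta} the $R$-part of $x_{A\cup\{j\}}-x_A$ is the image of $w_Ar_j\lambda$ under $\varphi_n$, whose variation on $O_n$ is $1$, while the $S$-part has variation at most $2c_n$ on $O_n$. Hence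
\[
\|x_{A\cup\{j\}}-x_A\|\ \ge\ |x_{A\cup\{j\}}-x_A|(O_n)\ \ge\ 1-2c_n\ \ge\ \tfrac34 .
\]
By Lemma~\ref{lem:regular}(b), $x_\emptyset\in s^n_{1/2}(T^*B)$. So $s^n_{1/2}(T^*B)\ne\emptyset$ for all $n\ge n_0$, and $s^\omega_{1/2}(T^*B)\neq\emptyset$ by (D2). Thus $\mathrm{Sz}(T)\ge\mathrm{Sz}_{1/2}(T)\ge\omega+1$.
\end{proof}

The weak compactness of $S$ entered only through (W2), once in each bound. Without it the statement fails: $S=-R$ gives $\mathrm{Nz}(0)=\mathrm{Sz}(0)=1$.

\section{The sequential derivation and equi-integrability}\label{sec:eta}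

The set $n_\varepsilon(K)$ is defined through sequences of test functions, which makes compactness arguments awkward. We replace it by an equivalent derivation that produces closed sets and refers only to the measures in $K$.

In Sections~\ref{sec:eta}--\ref{sec:local}, $F$ is a Banach space and $T:E\to F$ is an operator such that $T^*F^*$ is norm separable. A \emph{control measure} for $T$ is a Borel probability measure $\mu$ on $[0,1]$ with $T^*F^*\subseteq L_1(\mu)$. One exists: if $(\nu_n)$ is dense in $T^*F^*$, normalize $\lambda+\sum_n2^{-n}|\nu_n|/(1+\|\nu_n\|)$ and recall that $L_1(\mu)$ is closed in $M$. In the same way, two such operators have a common control measure. For bounded $H\subseteq L_1(\mu)$ put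
\[
\eta(H)=\inf_{\tau>0}\ \sup\Big\{\int_D|h|\,d\mu:\ h\in H,\ \mu(D)\le\tau\Big\},\qquad\eta(\emptyset)=0 .
\]
This is the amount of mass that members of $H$ can place on arbitrarily small sets. It is monotone in $H$, it satisfies
\[
\eta(H_1\cup H_2)=\max\{\eta(H_1),\eta(H_2)\},\qquad \eta(H_1+H_2)\le\eta(H_1)+\eta(H_2),\qquad \eta(H)\le\sup_{h\in H}\|h\|,
\]
and by (W3), $\eta(H)=0$ if and only if $H$ is relatively weakly compact. For bounded $K\subseteq L_1(\mu)$ and $\delta>0$ let
\[
m_\delta(K)=\{x\in K:\ \eta(K\cap U)\ge\delta\ \text{ for every weak$^*$ open }U\ni x\}.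
\]
Property (D2) holds for $m_\delta$ with the same proof.

\begin{lemma}\label{lem:nm}
For bounded $K\subseteq L_1(\mu)$ and $0<\delta'<\delta$ we have $n_\delta(K)\subseteq m_\delta(K)\subseteq n_{\delta'}(K)$. Consequently $n^\alpha_\delta(K)\subseteq m^\alpha_\delta(K)\subseteq n^\alpha_{\delta'}(K)$ for all $\alpha$, and $\mathrm{Nz}(T)=\sup_{\delta>0}\iota(m_\delta,T^*B_{F^*})$ for every control measure $\mu$ for $T$.
\end{lemma}

\begin{proof}
Let $(x_n)\subseteq K$ and $(f_n)\subseteq B_E$ witness $x\in n_\delta(K)$, and let $\tau>0$. Since $f_n\to0$ pointwise, Egorov's theorem gives $D$ with $\mu(D)\le\tau$ and $f_n\to0$ uniformly off $D$. From $|\langle x_n,f_n\rangle|\le\int_D|x_n|\,d\mu+\|x_n\|\sup_{t\notin D}|f_n(t)|$ we get $\limsup_n\int_D|x_n|\,d\mu\ge\delta$. Every weak$^*$ open $U\ni x$ contains $x_n$ for large $n$, so $\eta(K\cap U)\ge\delta$.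

Now let $x\in m_\delta(K)$. Fix $\delta''\in(\delta',\delta)$ and put $c=\delta''-\delta'$. Using (M1), choose $y_k\in K$ and Borel sets $D_k$ with $y_k\to x$ weak$^*$, $\mu(D_k)\to0$ and $\int_{D_k}|y_k|\,d\mu>\delta''$. We have to move this mass from small Borel sets to disjoint open sets, which carry a weakly null sequence. The danger is that an open set chosen around $D_k$ also carries much of the mass of the later $y_j$. This is controlled by a weak$^*$ limit $\sigma$ of the measures $|y_j|\mu$, which exists after passing to a subsequence. The measure $\sigma$ need not be small on $D_k$; for $y_k=2^k1_{D_k}$, $D_k=[0,2^{-k}]$ and $\mu=\lambda$ it is $\delta_0$. So write $\sigma=g\mu+\sigma_s$ with $g\in L_1(\mu)$ and $\sigma_s$ concentrated on a Borel set $Z$ with $\mu(Z)=0$, and replace $D_k$ by $D_k\setminus Z$. This does not change $\int_{D_k}|y_k|\,d\mu$, and now $\sigma(D_k)=\int_{D_k}g\,d\mu\to0$. Passing to a subsequence and relabeling, we may assume $\sigma(D_k)<2^{-k}c$. By regularity there are compact $C_k\subseteq D_k$ with $\int_{C_k}|y_k|\,d\mu>\delta''$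 and open $V_k\supseteq C_k$ with $\sigma(\overline{V_k})<2^{-k}c$.

By (M2), $\limsup_j\int_{\overline{V_k}}|y_j|\,d\mu\le\sigma(\overline{V_k})<2^{-k}c$ for each $k$. So we can choose $j_1<j_2<\cdots$ recursively with $\int_{\overline{V_{j_p}}}|y_{j_q}|\,d\mu<2^{-j_p}c$ for all $p<q$. The sets $O_q=V_{j_q}\setminus\bigcup_{p<q}\overline{V_{j_p}}$ are open and pairwise disjoint, and
\[
\int_{O_q}|y_{j_q}|\,d\mu>\delta''-\sum_{p<q}2^{-j_p}c\ \ge\ \delta''-c=\delta' .
\]
By (M2) there are $f_q\in B_E$ vanishing off $O_q$ with $|\langle y_{j_q},f_q\rangle|>\delta'$, and $(f_q)$ is weakly null by (M3). Hence $x\in n_{\delta'}(K)$. The remaining statements follow from (D1).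
\end{proof}

The case of Alspach's theorem that we need is a consequence.

\begin{corollary}\label{cor:alspach}
$\mathrm{Nz}(T)=1$ if and only if $\eta(T^*B_{F^*})=0$, if and only if $T$ is weakly compact.
\end{corollary}

\begin{proof}
Let $K=T^*B_{F^*}$. By Lemma~\ref{lem:nm}, $\mathrm{Nz}(T)=1$ if and only if $m_\delta(K)=\emptyset$ for all $\delta$. If $m_\delta(K)=\emptyset$, finitely many sets $K\cap U$ with $\eta(K\cap U)<\delta$ cover $K$, so $\eta(K)<\delta$; and $\eta(K)<\delta$ implies $m_\delta(K)=\emptyset$. The second equivalence is (W3) and (W1).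
\end{proof}

\section{One sequential step is worth at most $\omega$ Szlenk steps}\label{sec:compare}

Example~\ref{ex:An} shows that a point removed at once by $m_\delta$ can survive any finite number of Szlenk derivations. The next lemma shows that it cannot survive $\omega$ of them. Near such a point, the members of $K$ are, up to a small error in $L_1$, functions bounded by a constant $c$, and these lie in the Hilbert space $L_2(\mu)$. There a weak limit across a jump loses norm: if $u_n\to u$ weakly, then
\begin{equation}\label{eq:hilbert}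
\|u_n\|_2^2-\|u_n-u\|_2^2=2\operatorname{Re}\langle u_n,u\rangle-\|u\|_2^2\to\|u\|_2^2 .
\end{equation}
Only the amount $c^2$ is available, so only finitely many jumps can be stacked. In Example~\ref{ex:An} one has $\|w_A\|_2^2=2^{|A|}$, and each passage from $w_{A\cup\{j\}}$ to $w_A$ loses half of it.

\begin{lemma}\label{lem:omega}
If $K\subseteq B_{L_1(\mu)}$, then $s^\omega_\varepsilon(K)\subseteq m_{\varepsilon/16}(K)$.
\end{lemma}

\begin{proof}
Put $\delta=\varepsilon/16$ and let $x\in K\setminus m_\delta(K)$. Choose a weak$^*$ open $U\ni x$ and $\tau>0$ such that $\int_D|h|\,d\mu\le\delta$ whenever $h\in K\cap U$ and $\mu(D)\le\tau$. Let $c=1/\tau$. Call $u$ \emph{admissible} for $h\in K\cap U$ if $|u|\le c$ almost everywhere and $\|h-u\|_1\le\delta$, and let $\phi(h)$ be the infimum of $\|u\|_2^2$ over such $u$. By Chebyshev's inequality $\mu(|h|>c)\le\tau$, so $h1_{\{|h|\le c\}}$ is admissible and $\phi(h)\le c^2$.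

We show by induction on $i<\omega$ that $\phi\le c^2-i\varepsilon^2/8$ on $s^i_\varepsilon(K)\cap U$. Let $y\in s^{i+1}_\varepsilon(K)\cap U$. By (D3) there are $y_n\in s_\varepsilon^i(K)\cap U$ with $y_n\to y$ weak$^*$ and $\|y_n-y\|_1>\varepsilon/2$. Choose $u_n$ admissible for $y_n$ with $\|u_n\|_2^2\le\phi(y_n)+\frac1n$, and pass to a subsequence with $u_n\to u$ weakly in $L_2(\mu)$. The set $\{|v|\le c\}$ is closed and convex in $L_2(\mu)$, so $|u|\le c$. Continuous functions belong to $L_2(\mu)$, so $y_n-u_n\to y-u$ weak$^*$ in $M$, and $\|y-u\|_1\le\delta$. Thus $u$ is admissible for $y$. As $\mu$ is a probability measure,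
\[
\|u_n-u\|_2\ge\|u_n-u\|_1\ge\|y_n-y\|_1-2\delta>\tfrac\varepsilon2-\tfrac\varepsilon8=\tfrac{3\varepsilon}8 .
\]
By \eqref{eq:hilbert}, $\phi(y)\le\|u\|_2^2\le c^2-i\frac{\varepsilon^2}8-\frac{9\varepsilon^2}{64}\le c^2-(i+1)\frac{\varepsilon^2}8$.

Since $\phi\ge0$, the set $s_\varepsilon^i(K)\cap U$ is empty for $i>8c^2/\varepsilon^2$. So $x\notin s^\omega_\varepsilon(K)$.
\end{proof}

The number of steps depends on $c$, hence on the point $x$; this is why the lemma has $\omega$ and not a fixed integer.

\begin{proposition}\label{prop:compare}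
$\mathrm{Sz}(T)<\omega_1$, $\ \mathrm{Nz}(T)\le\mathrm{Sz}(T)\le\omega\cdot\mathrm{Nz}(T)$, and both $\mathrm{Nz}(T)$ and $\mathrm{Sz}(T)$ are powers of $\omega$.
\end{proposition}

\begin{proof}
Let $K=T^*B_{F^*}$. By (D4), scaling $T$ changes neither index, so we assume $\|T\|\le1$.

\emph{Countability.} Let $L\subseteq K$ be nonempty and weak$^*$ compact. As $K$ is norm separable, countably many closed balls of radius $\varepsilon/3$ cover $L$, and these balls are weak$^*$ closed. By the Baire category theorem one of them contains a nonempty relatively weak$^*$ open subset of $L$, so $s_\varepsilon(L)\ne L$. Hence the closed sets $s^\alpha_\varepsilon(K)$ decrease strictly until they are empty. Each strict decrease is detected by a basic open set that meets $s_\varepsilon^\alpha(K)$ but not $s_\varepsilon^{\alpha+1}(K)$, these basic sets are distinct for distinct $\alpha$, and $K$ has a countable base. So $\mathrm{Sz}_\varepsilon(K)<\omega_1$. Since $\mathrm{Sz}_\varepsilon(K)$ does not decrease as $\varepsilon$ decreases, $\mathrm{Sz}(T)=\sup_n\mathrm{Sz}_{1/n}(K)<\omega_1$.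

\emph{Inequalities.} The first is \eqref{eq:NzleSz}. For the second we show $s_\varepsilon^{\omega\beta}(K)\subseteq m^\beta_{\varepsilon/16}(K)$ by induction on $\beta$. At limits take intersections; at successors, Lemma~\ref{lem:omega} and monotonicity give
\[
s_\varepsilon^{\omega(\beta+1)}(K)=s_\varepsilon^\omega\big(s_\varepsilon^{\omega\beta}(K)\big)\subseteq m_{\varepsilon/16}\big(s_\varepsilon^{\omega\beta}(K)\big)\subseteq m_{\varepsilon/16}^{\beta+1}(K).
\]
With Lemma~\ref{lem:nm}, $\mathrm{Sz}_\varepsilon(T)\le\omega\cdot\mathrm{Nz}_{\varepsilon/32}(T)\le\omega\cdot\mathrm{Nz}(T)$.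

\emph{Powers of $\omega$.} Here we use that $K$ is convex and symmetric. Let $d_\varepsilon$ be $s_\varepsilon$ or $n_\varepsilon$ and $\Theta=\sup_\varepsilon\iota(d_\varepsilon,K)\ge1$. For $y\in K$, convexity gives $\frac12(y+K)\subseteq K$, and (D4) and monotonicity give
\begin{equation}\label{eq:half}
\tfrac12\big(y+d_\varepsilon^\alpha(K)\big)=d^\alpha_{\varepsilon/2}\big(\tfrac12(y+K)\big)\subseteq d^\alpha_{\varepsilon/2}(K).
\end{equation}
Let $\alpha<\Theta$ and choose $\varepsilon$ and $x\in d_\varepsilon^\alpha(K)$. With $y=-x$, \eqref{eq:half} gives $0\in d^\alpha_{\varepsilon/2}(K)$. Applying \eqref{eq:half} with $\varepsilon/2$ and arbitrary $y\in K$ gives $\frac12K\subseteq d^\alpha_{\varepsilon/4}(K)$. Therefore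
\[
d^{\alpha+\alpha}_{\varepsilon/4}(K)\supseteq d^\alpha_{\varepsilon/4}\big(\tfrac12K\big)=\tfrac12d^\alpha_{\varepsilon/2}(K)\ni0,
\]
so $\alpha+\alpha<\Theta$. For $\alpha,\beta<\Theta$ and $\gamma=\max\{\alpha,\beta\}$ this gives $\alpha+\beta\le\gamma+\gamma<\Theta$, so $\Theta$ is a power of $\omega$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compare}(1)]
The first sentence is Proposition~\ref{prop:compare}. If $\mathrm{Nz}(R)=\omega^\alpha$ with $\alpha\ge\omega$, then $1+\alpha=\alpha$, so $\mathrm{Sz}(R)=\mathrm{Nz}(R)\ge\omega^\omega$. If $\mathrm{Nz}(R)=\omega^k$ with $k<\omega$, then $\mathrm{Sz}(R)$ is a power of $\omega$ between $\omega^k$ and $\omega^{k+1}$, and in particular $\mathrm{Sz}(R)<\omega^\omega$.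
\end{proof}

\section{Local derivations and weakly compact perturbations}\label{sec:local}

To compare the indices of $R+S$ with those of $R$, two things are needed. First, the sets $(R+S)^*B$ and $R^*B$ are different, and a point of the first does not determine a point of the second; so we lift the derivations to the common ball $B$. Second, a jump of $(R+S)^*$ is a jump of $R^*$ or of $S^*$, and along a transfinite derivation the two kinds of jumps may alternate in any order. The ordinal that bounds such alternations is the natural sum.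

Let $X$ be a compact Hausdorff space. A \emph{local derivation} $d$ on $X$ assigns to each closed $L\subseteq X$ a closed set $d(L)\subseteq L$ such that, for $V$ open and $L,L'$ closed, $L\cap V\subseteq L'$ implies $d(L)\cap V\subseteq d(L')$. Taking $V=X$ shows that $d$ is monotone, and $\iota(d,L)$ is $\infty$ or a successor for $L\neq\emptyset$, as in (D2).

\begin{lemma}\label{lem:sum}
Let $d,d_1,d_2$ be local derivations on $X$ and let $W\subseteq X$ be open with $d(L)\cap W\subseteq d_1(L)\cup d_2(L)$ for all closed $L$. If $d_i^{\gamma_i}(X)=\emptyset$ for $i=1,2$, then $d^{\gamma_1\oplus\gamma_2}(X)\cap W=\emptyset$.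
\end{lemma}

\begin{proof}
For $y\in X$, the ordinals $\alpha$ with $y\in d_i^\alpha(X)$ form an initial segment of $[0,\gamma_i)$ that contains $0$ and is closed under suprema; let $\rho_i(y)<\gamma_i$ be its largest element. The complement of $d_i^{\rho_i(y)+1}(X)$ is an open neighborhood of $y$ on which $\rho_i\le\rho_i(y)$. We show by induction on $\alpha$ that
\[
y\in d^\alpha(X)\cap W\quad\text{implies}\quad\rho_1(y)\oplus\rho_2(y)\ge\alpha ;
\]
the lemma follows, since $\rho_1(y)\oplus\rho_2(y)<\gamma_1\oplus\gamma_2$. For $\alpha=0$ there is nothing to prove, and for a limit $\alpha$ the bound holds for all $\beta<\alpha$, hence for $\alpha$. Let $y\in d^{\alpha+1}(X)\cap W$. By hypothesis and symmetry we may assume $y\in d_1(d^\alpha(X))$. Suppose $\rho_1(y)\oplus\rho_2(y)\le\alpha$, and choose an open $V$ with $y\in V\subseteq W$ and $\rho_i\le\rho_i(y)$ on $V$ for $i=1,2$. For $z\in d^\alpha(X)\cap V$,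
\[
\alpha\le\rho_1(z)\oplus\rho_2(z)\le\rho_1(y)\oplus\rho_2(y)\le\alpha,
\]
so $\rho_1(z)=\rho_1(y)$, because $\oplus$ is strictly increasing. Thus $d^\alpha(X)\cap V\subseteq d_1^{\rho_1(y)}(X)$, and locality of $d_1$ gives $y\in d_1^{\rho_1(y)+1}(X)$, contrary to the definition of $\rho_1(y)$.
\end{proof}

Strict monotonicity in both variables is what the proof needs from $\oplus$; the ordinary sum lacks it, since $0+\omega=1+\omega$.

Fix a control measure for $T$. For weak$^*$ compact $L\subseteq F^*$ let
\begin{align*}
m^T_\delta(L)&=\{y\in L:\ \eta(T^*(L\cap V))\ge\delta\ \text{ for every weak$^*$ open }V\ni y\},\\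
s^T_\varepsilon(L)&=\{y\in L:\ \operatorname{diam}T^*(L\cap V)>\varepsilon\ \text{ for every weak$^*$ open }V\ni y\}.
\end{align*}
These are local derivations on every weak$^*$ compact $X\subseteq F^*$. They produce closed sets as in (D2); and if $L\cap V\subseteq L'$ and $y\in V$, then $L'\cap V'\supseteq L\cap(V\cap V')$ for every open $V'\ni y$, and $\eta$ and the diameter are monotone.

\begin{lemma}\label{lem:lift}
For weak$^*$ compact $L\subseteq F^*$ and all ordinals $\alpha$,
\begin{enumerate}
\item[(i)] $T^*\big((m_\delta^T)^\alpha(L)\big)=m_\delta^\alpha(T^*L)$;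
\item[(ii)] $T^*\big((s^T_\varepsilon)^\alpha(L)\big)\subseteq s^\alpha_\varepsilon(T^*L)\subseteq T^*\big((s^T_{\varepsilon/2})^\alpha(L)\big)$.
\end{enumerate}
In particular $\iota(m_\delta^T,L)=\iota(m_\delta,T^*L)$ and $\iota(s^T_\varepsilon,L)\le\iota(s_\varepsilon,T^*L)\le\iota(s^T_{\varepsilon/2},L)$.
\end{lemma}

\begin{proof}
It suffices to treat $\alpha=1$. Successor steps then follow by applying that case to the compact sets $(m^T_\delta)^\alpha(L)$, $(s^T_\varepsilon)^\alpha(L)$, $(s^T_{\varepsilon/2})^\alpha(L)$ and using monotonicity, and limit steps follow from $T^*(\bigcap_\alpha L_\alpha)=\bigcap_\alpha T^*L_\alpha$ for decreasing compact sets $L_\alpha$.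

If $y\in L$ and $U\ni T^*y$ is weak$^*$ open, then $V=(T^*)^{-1}(U)$ is a weak$^*$ open neighborhood of $y$ with $T^*(L\cap V)=T^*L\cap U$. This gives the inclusion $\subseteq$ in (i) and the first inclusion in (ii).

For $\supseteq$ in (i), let $x\in T^*L$ and suppose that no point of the compact fiber $\{y\in L:T^*y=x\}$ lies in $m^T_\delta(L)$. Cover the fiber by finitely many open sets $V_i$ with $\eta(T^*(L\cap V_i))<\delta$ and let $V=\bigcup_iV_i$; then $\eta(T^*(L\cap V))<\delta$. The complement $U$ of the compact set $T^*(L\setminus V)$ is an open neighborhood of $x$ with $T^*L\cap U\subseteq T^*(L\cap V)$. So $x\notin m_\delta(T^*L)$.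

The diameter of a union is not the maximum of the diameters, so the second inclusion in (ii) needs another argument, and it loses a factor $2$. Let $x\in s_\varepsilon(T^*L)$. By (D3) there are $y_n\in L$ with $T^*y_n\to x$ weak$^*$ and $\|T^*y_n-x\|>\varepsilon/2$. Let $y\in L$ be a weak$^*$ cluster point of $(y_n)$. Then $T^*y=x$, and every open $V\ni y$ contains some $y_n$, so $\operatorname{diam}T^*(L\cap V)>\varepsilon/2$. Thus $y\in s^T_{\varepsilon/2}(L)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compare}(2)]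
Let $S\in\mathcal W(E)$. We first check that $S\in\mathcal X^*(E)$. By (W1) the weak closure $K_S$ of $S^*B$ is weakly compact, so the coarser Hausdorff topology weak$^*$ agrees with the weak topology on it. By (M1), $K_S$ is compact and metrizable in this topology, so it has a countable weakly dense subset. The norm closed span of that subset is weakly closed and norm separable, and it contains $S^*B$. Hence $S$ and $R+S$ belong to $\mathcal X^*(E)$. Let $\mu$ be a common control measure for $R$ and $S$; it is also one for $R+S$.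

By Corollary~\ref{cor:alspach}, $\eta(S^*B)=0$. For $H\subseteq B$ we have $(R+S)^*H\subseteq R^*H+S^*B$ and $R^*H\subseteq(R+S)^*H+S^*B$, so $\eta((R+S)^*H)=\eta(R^*H)$. Thus $m_\delta^{R+S}=m_\delta^R$ on closed subsets of $B$, and Lemmas~\ref{lem:lift}(i) and~\ref{lem:nm} give $\mathrm{Nz}(R+S)=\mathrm{Nz}(R)$.

For the Szlenk index, $\mathrm{Nz}(S)=1$ and Proposition~\ref{prop:compare} give $\mathrm{Sz}(S)\le\omega$, so each $\mathrm{Sz}_\varepsilon(S)$, being a successor by (D2), is finite. For closed $L\subseteq B$,
\[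
s^{R+S}_{\varepsilon/2}(L)\subseteq s^R_{\varepsilon/4}(L)\cup s^S_{\varepsilon/4}(L):
\]
if $y\in L$ is in neither set on the right, the intersection $V$ of two neighborhoods has $\operatorname{diam}R^*(L\cap V)\le\varepsilon/4$ and $\operatorname{diam}S^*(L\cap V)\le\varepsilon/4$, so $\operatorname{diam}(R+S)^*(L\cap V)\le\varepsilon/2$. Lemma~\ref{lem:sum} with $W=X=B$ and Lemma~\ref{lem:lift}(ii) yield
\begin{equation}\label{eq:szsum}
\mathrm{Sz}_\varepsilon(R+S)\le\iota(s^{R+S}_{\varepsilon/2},B)\le\mathrm{Sz}_{\varepsilon/4}(R)\oplus\mathrm{Sz}_{\varepsilon/4}(S).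
\end{equation}
Suppose $R\notin\mathcal W(E)$. Then $\mathrm{Nz}(R)>1$ by Corollary~\ref{cor:alspach}, so $\mathrm{Sz}(R)=\omega^\beta$ with $\beta\ge1$, a limit ordinal. The successor $\mathrm{Sz}_{\varepsilon/4}(R)$ and the finite ordinal $\mathrm{Sz}_{\varepsilon/4}(S)$ are both less than $\omega^\beta$, and so is their natural sum. Hence $\mathrm{Sz}(R+S)\le\mathrm{Sz}(R)$. Since $R+S\notin\mathcal W(E)$, the same inequality for the pair $R+S$, $-S$ gives $\mathrm{Sz}(R)\le\mathrm{Sz}(R+S)$.
\end{proof}

The hypothesis $R\notin\mathcal W(E)$ is needed for the Szlenk index: for $R=0$ and a weakly compact, noncompact $S$ we have $\mathrm{Sz}(R)=1<\mathrm{Sz}(R+S)$.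

\begin{proof}[Proof of Theorem~\ref{thm:compare}(3)]
If $R\in\mathcal W(E)$, then $S=-R$ gives $\mathrm{Sz}(0)=\mathrm{Nz}(0)=1$. If $R\notin\mathcal W(E)$, then by (2) the pair $(\mathrm{Nz}(R+S),\mathrm{Sz}(R+S))$ does not depend on $S$, so some $S$ works if and only if $S=0$ does. If $R\notin\mathcal W(E)$ and $\mathrm{Sz}(R)\le\omega$, then $\mathrm{Nz}(R)$ is a power of $\omega$ other than $1$, so $\omega\le\mathrm{Nz}(R)\le\mathrm{Sz}(R)\le\omega$. The case $\mathrm{Sz}(R)\ge\omega^\omega$ is contained in (1).
\end{proof}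

\section{Operators with prescribed indices}\label{sec:sharp}

For an operator $T_{\mathcal G}$, Lemma~\ref{lem:regular}(b) bounds $\mathrm{Sz}$ from below using Dirac measures only. An upper bound for $\mathrm{Nz}$ must control all measures in the unit ball of $M(\mathcal G)$. We reduce it to a derivation on the points of $\mathcal G$.

\subsection*{From points to measures} Let $\Omega$ be a countable compact metrizable space, let $\mu$ be a Borel probability measure on $[0,1]$, and let $a\mapsto h_a$ be a weak$^*$ continuous map from $\Omega$ to $B_{L_1(\mu)}$. For nonempty closed $G\subseteq\Omega$ define $T_G:E\to C(G)$ by $T_Gf(a)=\int fh_a\,d\mu$. By (M4), $T_G^*\nu=\sum_{a\in G}\nu(\{a\})h_a$, so $T_G^*$ has separable range and $\mu$ is a control measure for $T_G$. Put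
\[
\partial G=\{a\in G:\ \eta(\{h_b:b\in G\cap V\})>0\ \text{ for every open }V\ni a\}.
\]
This is a local derivation on $\Omega$, by the argument given for $m^T_\delta$. It removes the points near which the family $(h_b)$ is equi-integrable, and in particular all isolated points of $G$.

A countable metric space has a base of clopen sets, namely the balls whose radius is not a distance between two points. We use one consequence.

\begin{lemma}\label{lem:retract}
Every nonempty closed subset $G_0$ of a countable compact metric space $G_2$ is the range of a continuous map $\pi:G_2\to G_0$ that fixes the points of $G_0$.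
\end{lemma}

\begin{proof}
Assume that all distances are at most $1$. For each $m\ge1$ cover the compact set $\{a:\frac1{m+1}\le\operatorname{dist}(a,G_0)\le\frac1m\}$ by finitely many clopen subsets of $G_2\setminus G_0$ of diameter at most $\frac1m$. List all these sets in one sequence and remove from each the preceding ones. This partitions $G_2\setminus G_0$ into nonempty clopen sets $U_j$, with $\operatorname{diam}U_j\to0$ if there are infinitely many. Let $\pi$ map $U_j$ to a point $p_j\in G_0$ with $\operatorname{dist}(p_j,U_j)=\operatorname{dist}(G_0,U_j)$. Then $\pi$ is locally constant off $G_0$. If $a_n\in U_{j_n}$ and $a_n\to a\in G_0$, then $j_n\to\infty$, because each $U_j$ is closed and misses $G_0$; and $\operatorname{dist}(p_{j_n},a_n)\le\operatorname{dist}(a_n,a)+\operatorname{diam}U_{j_n}\to0$, so $\pi(a_n)\to a$.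
\end{proof}

\begin{lemma}\label{lem:points}
If $\gamma<\omega$ and $G\subseteq\Omega$ is closed and nonempty with $\partial^{\omega^\gamma}G=\emptyset$, then $\mathrm{Nz}(T_G)\le\omega^\gamma$.
\end{lemma}

The proof repeats the accounting of Section~\ref{sec:counter}, with a closed set $G_0$ of bad points in the role of the point $0$. A measure splits into a part on a clopen set away from $G_0$, a part on $G_0$, and a small rest. The first two parts are handled by induction and combined by Lemma~\ref{lem:sum}; a measure can survive only by giving up a fixed amount of its mass off $G_0$. Restriction of measures to $G_0$ is not weak$^*$ continuous, since mass may converge to $G_0$ from outside, so we push forward by the retraction instead.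

\begin{proof}
We use induction on $\gamma$, for all $G$ at once. Let $\gamma=0$, so $\partial G=\emptyset$. By compactness $\eta(\{h_b:b\in G\})=0$. Since $\int_D|T_G^*\nu|\,d\mu\le\sup_b\int_D|h_b|\,d\mu$ for $\|\nu\|\le1$, we get $\eta(T_G^*B_{M(G)})=0$, and $\mathrm{Nz}(T_G)=1$ by Corollary~\ref{cor:alspach}.

Assume the lemma for $\gamma$. If $\partial^{\omega^{\gamma+1}}G=\emptyset$, then by compactness $\partial^{\omega^\gamma p}G=\emptyset$ for some $1\le p<\omega$. We show by induction on $p$ that this implies $\mathrm{Nz}(T_G)\le\omega^{\gamma+1}$. The case $p=1$ follows from the hypothesis for $\gamma$. Let $\partial^{\omega^\gamma(p+1)}G=\emptyset$ and $G_0=\partial^{\omega^\gamma}G$; by the case $p=1$ we may assume $G_0\ne\emptyset$. Then $\partial^{\omega^\gamma p}G_0=\partial^{\omega^\gamma(1+p)}G=\emptyset$, so $\mathrm{Nz}(T_{G_0})\le\omega^{\gamma+1}$. Fix $\delta>0$ and let $N=\iota(m_{\delta/4},T_{G_0}^*B_{M(G_0)})$. By Lemma~\ref{lem:nm}, $N\le\omega^{\gamma+1}$, and $N$ is a successor, so $N<\omega^{\gamma+1}$ and $\kappa:=\omega^\gamma\oplus N<\omega^{\gamma+1}$.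

For $r\le1$ let $L_r=\{\nu\in B_{M(G)}:|\nu|(G\setminus G_0)\le r\}$. These sets are weak$^*$ compact by (M2), empty for $r<0$, and $L_1=B_{M(G)}$. Write $d=m_\delta^{T_G}$. We claim that
\begin{equation}\label{eq:kappa}
d^\kappa(L_r)\subseteq L_{r-\delta/4}\qquad(0\le r\le1).
\end{equation}
Let $\nu\in L_r$ with $|\nu|(G\setminus G_0)>r-\frac\delta4$; we must show $\nu\notin d^\kappa(L_r)$. The open set $G\setminus G_0$ is an increasing union of a sequence of clopen subsets of $G$, so one of them, $G_1$, has $|\nu|(G_1)>r-\frac\delta4$. By (M2), $W=\{\nu'\in L_r:|\nu'|(G_1)>r-\frac\delta4\}$ is a relatively open neighborhood of $\nu$ in $L_r$. Let $G_2=G\setminus G_1\supseteq G_0$ and let $\pi:G_2\to G_0$ be as in Lemma~\ref{lem:retract}. Define operators $P_1,P_2:E\to C(G)$ by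
\[
P_1f(a)=\begin{cases}T_Gf(a),&a\in G_1,\\0,&a\in G_2,\end{cases}\qquad
P_2f(a)=\begin{cases}0,&a\in G_1,\\T_Gf(\pi(a)),&a\in G_2.\end{cases}
\]
These functions are continuous because $G_1$ and $G_2$ are clopen in $G$. We have $P_1^*\nu'=\sum_{a\in G_1}\nu'(\{a\})h_a$ and $P_2^*\nu'=\sum_{a\in G_2}\nu'(\{a\})h_{\pi(a)}$, so $\mu$ controls $P_1$ and $P_2$, and $P_2^*L_r\subseteq T_{G_0}^*B_{M(G_0)}$. For $\nu'\in W$ the rest
\[
e(\nu')=T_G^*\nu'-P_1^*\nu'-P_2^*\nu'=\sum_{a\in G_2\setminus G_0}\nu'(\{a\})\,(h_a-h_{\pi(a)})
\]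
satisfies $\|e(\nu')\|\le2\big(|\nu'|(G\setminus G_0)-|\nu'|(G_1)\big)<\frac\delta2$.

Let $d_i=m^{P_i}_{\delta/4}$, viewed, like $d$, as a local derivation on $X=L_r$. For closed $L\subseteq L_r$ we have $d(L)\cap W\subseteq d_1(L)\cup d_2(L)$. Indeed, if $\nu'\in L\cap W$ is in neither set on the right, there is an open $V\ni\nu'$ with $L_r\cap V\subseteq W$ and $\eta(P_i^*(L\cap V))<\frac\delta4$ for $i=1,2$, so $\eta(T_G^*(L\cap V))<\frac\delta4+\frac\delta4+\frac\delta2=\delta$. By Lemma~\ref{lem:lift}(i) and monotonicity, $\iota(d_2,L_r)=\iota(m_{\delta/4},P_2^*L_r)\le N$. If $G_1=\emptyset$, then $P_1=0$ and $\iota(d_1,L_r)=1\le\omega^\gamma$. Otherwise $\partial^{\omega^\gamma}G_1\subseteq G_0\cap G_1=\emptyset$, so $\mathrm{Nz}(T_{G_1})\le\omega^\gamma$ by the hypothesis for $\gamma$; as $P_1^*L_r\subseteq T_{G_1}^*B_{M(G_1)}$, Lemmas~\ref{lem:lift}(i) and~\ref{lem:nm} give $\iota(d_1,L_r)\le\omega^\gamma$. By Lemma~\ref{lem:sum}, $d^\kappa(L_r)\cap W=\emptyset$. This proves \eqref{eq:kappa}.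

Iterating \eqref{eq:kappa} gives $d^{\kappa i}(L_1)\subseteq L_{1-i\delta/4}$, which is empty for $i=\lfloor4/\delta\rfloor+1$. A finite sum of ordinals below $\omega^{\gamma+1}$ is below $\omega^{\gamma+1}$, so $\iota(d,B_{M(G)})\le\kappa i<\omega^{\gamma+1}$. As $\delta$ was arbitrary, Lemmas~\ref{lem:lift}(i) and~\ref{lem:nm} give $\mathrm{Nz}(T_G)\le\omega^{\gamma+1}$.
\end{proof}

\subsection*{The operators $R_k$} Take $\Omega=\mathcal G$ a regular family, $\mu=\lambda$ and $h_A=w_A$. One step of $\partial$ then removes $\omega$ Cantor--Bendixson levels, which shows that the factor $\omega$ of Lemma~\ref{lem:omega} is attained at every stage.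

\begin{lemma}\label{lem:partial}
If $\mathcal G$ is regular, then $\partial^\beta\mathcal G\subseteq\mathcal G^{(\omega\beta)}$ for all $\beta$.
\end{lemma}

\begin{proof}
Let $\mathcal H\subseteq\mathcal G$ be regular and $A\in\mathcal H\setminus\mathcal H^{(i)}$ with $1\le i<\omega$. Consider $A_1$ in the neighborhood $\{A_1\in\mathcal H:A_1\cap[1,\max A]=A\}$ of $A$. If $A_1\setminus A$ contained $c_1<\dots<c_i$, then $A\cup\{c_1,\dots,c_i\}\in\mathcal H$ by heredity, and Lemma~\ref{lem:regular}(a), applied to $\mathcal H,\mathcal H',\dots$, would give $A\cup\{c_1,\dots,c_{i-l}\}\in\mathcal H^{(l)}$ for $l=1,\dots,i$, hence $A\in\mathcal H^{(i)}$. So $|A_1|<|A|+i$, the functions $w_{A_1}$ are bounded by $2^{|A|+i}$ on this neighborhood, and $A\notin\partial\mathcal H$. Thus $\partial\mathcal H\subseteq\mathcal H^{(\omega)}$. The lemma follows by induction: at successors, $\partial^{\beta+1}\mathcal G\subseteq\partial(\mathcal G^{(\omega\beta)})\subseteq\mathcal G^{(\omega\beta+\omega)}$, and at limits we take intersections.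
\end{proof}

We need regular families of height $\omega^k$. The \emph{Schreier families} are defined by $\mathcal S_0=\mathcal A_1$ and by letting $\mathcal S_{k+1}$ consist of $\emptyset$ and all unions $A_1\cup\dots\cup A_n$ of nonempty sets $A_i\in\mathcal S_k$ with $\max A_i<\min A_{i+1}$ and $n\le\min A_1$. The family $\mathcal S_k$ is regular and $\mathcal S_k^{(\omega^k)}=\{\emptyset\}$; see \cite{AA}. For $k=1$ this can be seen directly: the nonempty members of $\mathcal S_1$ are the sets with $|A|\le\min A$, and by Lemma~\ref{lem:regular}(a) the nonempty members of $\mathcal S_1^{(i)}$ are those with $|A|+i\le\min A$. In this case $\partial\mathcal S_1\subseteq\{\emptyset\}$, and the proof of Lemma~\ref{lem:points} runs with a one-point set $G_0$, a constant retraction, $N=1$ and $\kappa=2$.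

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, first part]
Let $k\ge1$ and $T=T_{\mathcal S_k}$. Identify $\mathcal S_k$ with the closed set $C=\theta(\mathcal S_k)\subseteq[0,1]$ and put $R_k=J_CT$. Then $R_k\in\mathcal X^*(E)$, and $R_k$ has the same indices as $T$.

By Lemma~\ref{lem:partial}, $\partial^{\omega^{k-1}}\mathcal S_k\subseteq\mathcal S_k^{(\omega\cdot\omega^{k-1})}=\mathcal S_k^{(\omega^k)}=\{\emptyset\}$, so $\partial^{\omega^{k-1}+1}\mathcal S_k=\emptyset$. As $\omega^{k-1}+1\le\omega^k$, Lemma~\ref{lem:points} gives $\mathrm{Nz}(T)\le\omega^k$. On the other hand, Lemmas~\ref{lem:w} and~\ref{lem:regular}(b) with $x_A=w_A$ give $w_\emptyset\in s_{1/2}^{\omega^k}(T^*B_{M(\mathcal S_k)})$, so $\mathrm{Sz}(T)>\omega^k$. By Proposition~\ref{prop:compare},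
\[
\omega^{k+1}\le\mathrm{Sz}(T)\le\omega\cdot\mathrm{Nz}(T)\le\omega^{k+1}.
\]
So $\mathrm{Sz}(T)=\omega^{k+1}$, and $\mathrm{Nz}(T)=\omega^\alpha$ with $1+\alpha=k+1$, that is, $\alpha=k$. Since $\mathrm{Nz}(R_k)\ne1$, the operator $R_k$ is not weakly compact, and Theorem~\ref{thm:compare}(2) gives the same values for $R_k+S$.
\end{proof}

The identity $\omega\cdot\omega^{k-1}=\omega^k$ is where the finiteness of $k$ enters, in agreement with Theorem~\ref{thm:compare}(1).

\subsection*{The operators $R_k'$} When the control measure is purely atomic, there is no room for oscillating jumps like $r_j$, and every Szlenk jump concentrates on small sets.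

\begin{lemma}\label{lem:ell1}
Let $C\subseteq[0,1]$ be countable, closed and nonempty, and let $T:E\to C(C)$ be the restriction operator. Then $\mathrm{Sz}(T)=\mathrm{Nz}(T)$.
\end{lemma}

\begin{proof}
The set $T^*B_{M(C)}$ is the unit ball of $\ell_1(C)\subseteq M$. Let $\mu$ be a probability measure concentrated on $C$ with $\mu(\{a\})>0$ for all $a\in C$; then $L_1(\mu)=\ell_1(C)$. We show that $s_\varepsilon(K)\subseteq m_{\varepsilon/9}(K)$ for $K\subseteq B_{\ell_1(C)}$; then $\mathrm{Sz}(T)\le\mathrm{Nz}(T)$ by (D1) and Lemma~\ref{lem:nm}, and \eqref{eq:NzleSz} gives equality.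

Let $\delta=\varepsilon/9$ and $x\in s_\varepsilon(K)$, and suppose $\eta(K\cap U)<\delta$ for some weak$^*$ open $U\ni x$. Choose $\tau>0$ with $|y|(D)\le\delta$ whenever $y\in K\cap U$ and $\mu(D)\le\tau$, and a finite $P\subseteq C$ with $\mu(C\setminus P)\le\tau$. By (D3) there are $x_n\in K\cap U$ with $x_n\to x$ weak$^*$ and $\|x_n-x\|>\varepsilon/2$. Passing to a subsequence, the restrictions $(x_n-x)|_P$ converge in norm to some $z$. This $z$ need not be $0$, since points of $P$ need not be isolated. But $(x_n-x)|_{C\setminus P}\to-z$ weak$^*$, and these measures have norm at most $2\delta$, so $\|z\|\le2\delta$. Hence $\limsup_n\|x_n-x\|\le4\delta<\varepsilon/2$, a contradiction.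
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, second part]
The ordinal interval $[0,\omega^{\omega^{k-1}}]$ is a countable compact Hausdorff space, so it is metrizable, has a countable base of clopen sets, and embeds in $\{0,1\}^{\mathbb N}$, hence in $[0,1]$ by $\theta$. Let $C\subseteq[0,1]$ be a copy of it. Its Cantor--Bendixson derivative of order $\beta\ge1$ consists of the nonzero multiples of $\omega^\beta$, so $C^{(\omega^{k-1})}$ is a single point. Let $T:E\to C(C)$ be the restriction and $R_k'=J_CT$. By (M4), $R_k'\in\mathcal X^*(E)$, and $R_k'$ has the same indices as $T$.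

With $\mu$ as in the proof of Lemma~\ref{lem:ell1}, $\Omega=C$ and $h_a=\delta_a\in L_1(\mu)$, we have $T=T_C$. Since $\partial$ removes isolated points, $\partial^{\omega^{k-1}+1}C\subseteq C^{(\omega^{k-1}+1)}=\emptyset$, and Lemma~\ref{lem:points} gives $\mathrm{Nz}(T)\le\omega^k$. Distinct Dirac measures are at distance $2$, so (D3) and induction give $\delta_a\in s_1^\beta(T^*B_{M(C)})$ for $a\in C^{(\beta)}$. Hence $\mathrm{Sz}(T)>\omega^{k-1}$, and $\mathrm{Sz}(T)\ge\omega^k$ by Proposition~\ref{prop:compare}. By Lemma~\ref{lem:ell1}, $\omega^k\le\mathrm{Sz}(T)=\mathrm{Nz}(T)\le\omega^k$.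
\end{proof}

The value $\omega^k$ found here is the Szlenk index of the space $C([0,\omega^{\omega^{k-1}}])$ given by Samuel \cite{Samuel}.

\begin{thebibliography}{9}

\bibitem{AA}
Alspach and Argyros, \emph{Complexity of weakly null sequences}, Dissertationes Math. 321 (1992).

\bibitem{Brooker}
Philip A.H. Brooker, \emph{Asplund operators and the Szlenk index}, arXiv:1003.5710 (2010).

\bibitem{Samuel}
Samuel, 1984.

\end{thebibliography}
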